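# Ratios of Schur elements inside a block of a cyclotomic Hecke algebra

## 1. Three characters of a group of order three

Let $\zeta=\zeta_3$, where $\zeta_m=\exp(2\pi i/m)$ throughout, and let $W=\mathbb Z/3$ act on $\mathbb C$, a generator acting by $\zeta$. Consider the algebra
$$\mathcal H=\mathbb C[q^{\pm1}][\mathbf s]\big/(\mathbf s-u_0)(\mathbf s-u_1)(\mathbf s-u_2),\qquad u_0=1,\quad u_1=\zeta q,\quad u_2=\zeta^2q^2 .$$
At $q=1$ the relation reads $\mathbf s^3=1$, so $\mathcal H$ is a deformation of $\mathbb CW$. It is free over $\mathbb C[q^{\pm 1}]$ with basis $1,\mathbf s,\mathbf s^2$, and over $\mathbb C(q)$ it has three irreducible characters $\chi_j$, given by $\chi_j(\mathbf s)=u_j$. The linear form with $\tau(1)=1$, $\tau(\mathbf s)=\tau(\mathbf s^2)=0$ becomes at $q=1$ the canonical trace $w\mapsto\delta_{w,1}$ of $\mathbb CW$. We expand $\tau$ in the $\chi_j$. Lagrange interpolation of $X^i$ ($0\le i\le2$) at the nodes $u_j$, evaluated at $X=0$, gives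
$$\sum_j u_j^i\prod_{k\ne j}\frac{u_k}{u_k-u_j}=\delta_{i0},\qquad\text{so}\qquad \tau=\sum_j\frac1{s_j}\chi_j,\quad s_j=\prod_{k\neq j}\Big(1-\frac{u_j}{u_k}\Big). \tag{1}$$
With $v=\zeta q$ we have $u_j=v^j$, and
$$s_0=(1-v^{-1})(1-v^{-2}),\qquad s_1=(1-v)(1-v^{-1}),\qquad s_2=(1-v)(1-v^2),$$
$$\frac{s_0}{s_1}=-v^{-2}(1+v),\qquad \frac{s_2}{s_1}=-v(1+v),\qquad \frac{s_0}{s_2}=v^{-3}.$$

Now specialize $q$ to a nonzero complex number. The specialized algebra $\mathbb C[\mathbf s]/\prod_j(\mathbf s-v^j)$ has one simple module for each distinct value among $1,v,v^2$, and $\chi_j$ reduces to the one with value $v^j$. Two characters become linked exactly when their values collide.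

* If $v\ne\pm1$, nothing collides. For $v$ on the unit circle, $s_0/s_2=v^{-3}$ is usually not real.
* If $v=-1$, then $\chi_0$ and $\chi_2$ collide and $\chi_1$ stays alone. Here $s_0/s_2=-1$. For the unlinked pair $\chi_0,\chi_1$ we get $s_0/s_1=0$: the element $s_0$ vanishes and $s_1=4$ does not.
* If $v=1$, all three collide. All the $s_j$ vanish, and yet $s_0/s_1=s_2/s_1=-2$ and $s_0/s_2=1$.

So for linked characters the ratio $s_\chi/s_\psi$ has a finite nonzero value, and this value is real; for unlinked characters both properties can fail. Does this hold for every complex reflection group?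

## 2. Hecke algebras, Schur elements, blocks, and the theorem

**Definition (reflection groups).** A complex reflection group is a finite subgroup $W\subset GL(V)$, with $V$ a finite-dimensional complex vector space, generated by reflections, i.e. elements of finite order whose fixed space is a hyperplane. Its field of definition $K$ is generated by the traces of the elements of $W$; $\mu(K)$ is the group of roots of unity in $K$, and $N=|\mu(K)|$. Put $n=|W|$.

In Section 1, $K=\mathbb Q(\zeta_3)$ and $N=6$.

**Definition (braid group, braid reflections).** Let $V^{reg}$ be the complement of the reflecting hyperplanes. The braid group is $B=\pi_1(V^{reg}/W,x_0)$. Let $H$ be a reflecting hyperplane in the $W$-orbit $\mathcal C$, let $W_H$ be its pointwise stabilizer, cyclic of order $e_{\mathcal C}$, and let $s_H$ be the generator of $W_H$ of determinant $\zeta_{e_{\mathcal C}}$. A braid reflection around $\mathcal C$ is the class of the image in $V^{reg}/W$ of a path of this form: go from a lift $\tilde x_0$ of $x_0$ to a point near a generic point of some $H\in\mathcal C$, turn around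 $H$ by the angle $2\pi/e_{\mathcal C}$ in the positive direction, and return to $s_H\tilde x_0$ along the $s_H$-image of the first path reversed.

For $W=\mathbb Z/3$ on $\mathbb C$, the map $a\mapsto a^3$ identifies $V^{reg}/W$ with $\mathbb C^\times$, so $B=\mathbb Z$, and the braid reflection $\mathbf s$ is the positive generator.

**Definition (cyclotomic Hecke algebra).** Fix $d\ge1$. The algebra $\mathcal H=\mathcal H_q(W)$, in the sense of Broué–Malle–Rouquier, is the quotient of $\mathbb C[q^{\pm1}][B]$ by
$$\prod_{j=0}^{e_{\mathcal C}-1}(\mathbf s-u_{\mathcal C,j})=0,\qquad u_{\mathcal C,j}=\lambda_{\mathcal C,j}\,q^{m_{\mathcal C,j}}, \tag{2}$$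
for every orbit $\mathcal C$ and every braid reflection $\mathbf s$ around $\mathcal C$. Here the $\lambda_{\mathcal C,j}$ are roots of unity, $m_{\mathcal C,j}\in\mathbb Z$, and $\{u_{\mathcal C,j}(\zeta_d)\}_j=\{\zeta_{e_{\mathcal C}}^j\}_j$. The image of $b\in B$ in $\mathcal H$ is written $T_b$.

At $q=\zeta_d$ the relations become $\mathbf s^{e_{\mathcal C}}=1$ and the specialization is $\mathbb CW$, with $T_b$ going to the image of $b$ in $W$. Section 1 is the case $d=1$ of $\mathbb Z/3$; another example is $W=G_4$, $d=3$, with parameters $1,q,q^2$.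

**Standing hypothesis.** As in the Broué–Malle–Michel trace conjecture, assume that $\mathcal H$ is free of rank $n$ over $\mathbb C[q^{\pm1}]$ and carries a symmetrizing trace $\tau$, i.e. a linear form for which $(h,h')\mapsto\tau(hh')$ is symmetric and unimodular (its Gram determinant is a unit), specializing at $q=\zeta_d$ to $w\mapsto\delta_{w,1}$.

In Section 1, $\tau(\mathbf s^3)=u_0u_1u_2=:p$ and $\tau(\mathbf s^4)=(u_0+u_1+u_2)p$, so the Gram determinant of $1,\mathbf s,\mathbf s^2$ is $-p^2$, a unit.

**Definition (Schur elements).** Let $y^N=q$. By Malle's splitting theorem and Tits' deformation theorem, $\mathbb C(y)\mathcal H$ is split semisimple, and the specialization $y\mapsto\zeta_{dN}$ gives a bijection $\chi\mapsto\chi_y$ from $\mathrm{Irr}(W)$ to the irreducible characters of $\mathbb C(y)\mathcal H$. The Schur elements $s_\chi\in\mathbb C[y^{\pm1}]\setminus\{0\}$ are defined by $\tau=\sum_\chi\frac1{s_\chi}\chi_y$.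

**Definition (blocks).** Let $\xi\in\mathbb C^\times$, let $\mathcal H_\xi$ be the specialization $\theta:q\mapsto\xi$, choose $\eta$ with $\eta^N=\xi$, and extend $\theta$ by $y\mapsto\eta$. A simple module affording $\chi_y$ contains a lattice over the discrete valuation ring $\mathbb C[y]_{(y-\eta)}$ that is stable under $\mathcal H$. The number $d^\theta_{\chi,\phi}$ is the multiplicity of the simple $\mathcal H_\xi$-module $\phi$ in the reduction of this lattice; it does not depend on the lattice. Blocks are the classes of the equivalence relation on $\mathrm{Irr}(W)$ generated by $\chi\sim\chi'$ whenever $d^\theta_{\chi,\phi}\ne0\ne d^\theta_{\chi',\phi}$ for some $\phi$.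

In Section 1 the blocks are $\{0,2\},\{1\}$ at $v=-1$, a single block at $v=1$, and singletons otherwise.

The following assertion is the conjecture we discuss; the source of the problem is Maria Chlouveraki and Hyohe Miyachi, "Decomposition matrices for $d$-Harish-Chandra series: the exceptional rank two cases", arXiv:1008.3413 (2010). It is asserted for every cyclotomic Hecke algebra as above; the cases checked there are the Broué–Malle distinguished parameters attached to $d$-Harish-Chandra series.

**Conjecture.** If $\chi,\psi\in\mathrm{Irr}(W)$ belong to the same block, then $\theta(s_\chi/s_\psi)\in\mathbb R^\times$. Here $\theta(s_\chi/s_\psi)$ is the value at $y=\eta$ of the rational function $s_\chi/s_\psi$, and the assertion includes that this value is defined. It is claimed for every $\xi\in\mathbb C^\times$ and every $\eta$ with $\eta^N=\xi$, blocks being taken relative to that choice.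

**Theorem.** Let $\xi\in\mathbb C^\times$ and $\eta^N=\xi$.

1. If $\xi$ is not a root of unity, then $\mathcal H_\xi$ is semisimple and all blocks are singletons.
2. If $\xi$ is a root of unity and $\chi,\psi$ lie in the same block, then $s_\chi$ and $s_\psi$ vanish to the same order at $y=\eta$.
3. If $|\xi|=1$, $\chi,\psi$ lie in the same block and $s_\chi/s_\psi$ is defined at $\eta$, then $(s_\chi/s_\psi)(\eta)\in\mathbb R$.

Hence the conjecture holds for every cyclotomic Hecke algebra as above. Indeed, if $\xi$ is not a root of unity, then $\chi=\psi$ by (1) and the value is $1$. If $\xi$ is a root of unity, the value is defined and nonzero by (2), and real by (3).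

**Remark (the value need not be $\pm1$, nor positive).** In Section 1 replace the parameters by $u_j=\zeta_3^jq^{m_j}$ with $m_j\equiv j\bmod3$. Formula (1) and the Gram determinant computation hold as before. At $\xi=\zeta_3^{-1}$ all $u_j(\xi)$ equal $\zeta_3^{j-m_j}=1$, so there is one block. Putting $q=\xi e^t$ gives $u_j=e^{m_jt}$ and $s_j=t^2\prod_{k\ne j}(m_j-m_k)+O(t^3)$, so
$$\theta(s_0/s_1)=\frac{(m_0-m_1)(m_0-m_2)}{(m_1-m_0)(m_1-m_2)}=\frac{m_0-m_2}{m_2-m_1},$$
where $m_0-m_2$ and $m_2-m_1$ can be arbitrary integers congruent to $1$ modulo $3$.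

## 3. A local coordinate, and two traces on one algebra

Let $\mathcal O=\mathbb C[[x]]$ and $\mathcal K=\mathbb C((x))$. Embed $\mathbb C[y^{\pm1}]$ in $\mathcal O$ by $y\mapsto\eta(1+x)^{1/N}$, so that
$$q\mapsto\xi(1+x).$$
Since $y-\eta\mapsto\frac\eta Nx+\cdots$, the ring $\mathcal O$ is the completion of $\mathbb C[y]_{(y-\eta)}$, the order at $y=\eta$ is the $x$-adic valuation, and reduction modulo $x$ is $\theta$. By splitness the $\chi_y$ are also the irreducible characters of $\mathcal{KH}$. A lattice over $\mathbb C[y]_{(y-\eta)}$ and its completion have the same reduction, so the decomposition matrix may be computed over $\mathcal O$.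

A central element $z$ acts on a module affording $\chi_y$ by a scalar, written $\omega_\chi(z)$. The first lemma says how blocks will enter: only through a congruence of these scalars.

**Lemma 1.** Let $z\in Z(\mathcal{OH})$. Then $\omega_\chi(z)\in\mathcal O$ for all $\chi$, and if $\chi,\psi$ lie in the same block, then $\omega_\chi(z)\equiv\omega_\psi(z)\bmod x$.

Proof. Let $M$ be an $\mathcal{OH}$-lattice affording $\chi_y$. It is $\mathcal O$-free of finite rank and $\omega_\chi(z)M=zM\subset M$, so $\omega_\chi(z)\in\mathcal O$. On $M/xM$, hence on each composition factor $\phi$ of it, $z$ acts by $\omega_\chi(z)\bmod x$. If $\phi$ occurs for both $\chi$ and $\chi'$, the two reductions agree. Chain along the equivalence relation. $\blacksquare$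

The second lemma says that changing the trace changes Schur elements only by such scalars.

**Lemma 2.** Let $\mathcal A=\mathbb C[q^{\pm1}]$ or $\mathcal A=\mathcal O$, and let $\tau'$ be another symmetrizing trace on $\mathcal{AH}$. There is a central unit $z\in\mathcal{AH}$, independent of $\chi$, such that the coefficients in $\tau'=\sum_\chi\frac1{s'_\chi}\chi_y$ are given by $s'_\chi=s_\chi/\omega_\chi(z)$. Moreover $\omega_\chi(z)\in\mathcal O^\times$, and $\omega_\chi(z)\in\mathbb C[y^{\pm1}]^\times$ if $\mathcal A=\mathbb C[q^{\pm1}]$.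

Proof. As $\tau$ is unimodular, $\tau'=\tau(z\,\cdot)$ for a unique $z\in\mathcal{AH}$. For all $h,h'$,
$$\tau(zhh')=\tau'(hh')=\tau'(h'h)=\tau(zh'h)=\tau(hzh'),$$
so $zh=hz$ and $z$ is central. Exchanging roles, $\tau=\tau'(z'\,\cdot)=\tau(zz'\,\cdot)$ for some $z'$, so $zz'=1$. Since $\chi_y(zh)=\omega_\chi(z)\chi_y(h)$, we get $\tau'=\sum_\chi\frac{\omega_\chi(z)}{s_\chi}\chi_y$, and irreducible characters are linearly independent. By Lemma 1 applied to $z$ and $z^{-1}$, $\omega_\chi(z)\in\mathcal O^\times$. If $\mathcal A=\mathbb C[q^{\pm1}]$, then $z$ and $z^{-1}$ are integral over $\mathbb C[q^{\pm1}]$ (Cayley–Hamilton for left multiplication), hence so are $\omega_\chi(z)^{\pm1}\in\mathbb C(y)$; as $\mathbb C[y^{\pm1}]$ is integrally closed, both lie in it. $\blacksquare$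

The plan is now clear: find symmetries of $\mathcal H$, move $\tau$ by them, and compare with Lemma 2.

## 4. Inverting braids gives reality

For $f=\sum a_iy^i\in\mathbb C[y^{\pm1}]$ put $\bar f=\sum\bar a_iy^{-i}$, and extend this to $\mathbb C(y)$. It preserves $\mathbb C[q^{\pm1}]$. Since $\bar f(y)=\overline{f(1/\bar y)}$ and $1/\bar\eta=\eta$ when $|\eta|=1$, we have: if $|\eta|=1$ and $f$ is defined at $\eta$, so is $\bar f$, and $\bar f(\eta)=\overline{f(\eta)}$.

**Step 1: a semilinear anti-involution of $\mathcal H$.** The map $\sum c_bb\mapsto\sum\bar c_bb^{-1}$ is a semilinear anti-automorphism of $\mathbb C[q^{\pm1}][B]$ of order dividing $2$. We check that it respects (2). Since $\lambda_{\mathcal C,j}$ is a root of unity, $\bar u_{\mathcal C,j}=u_{\mathcal C,j}^{-1}$, and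
$$\mathbf s^{-1}-u^{-1}=-\mathbf s^{-1}u^{-1}(\mathbf s-u).$$
So $\prod_j(\mathbf s-u_{\mathcal C,j})$ goes to $\prod_j(\mathbf s^{-1}-u_{\mathcal C,j}^{-1})$, which is a unit commuting with $\mathbf s$ times $\prod_j(\mathbf s-u_{\mathcal C,j})$. Hence we get a semilinear anti-involution $i$ of $\mathcal H$, extended to $\mathbb C(y)\mathcal H$ by $i(fh)=\bar f\,i(h)$.

**Step 2: a second symmetrizing trace.** Put $\tau^*(h)=\overline{\tau(i(h))}$. It is linear, since $\tau^*(fh)=\overline{\bar f\,\tau(i(h))}=f\tau^*(h)$. It is a trace form, since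
$$\tau^*(hh')=\overline{\tau(i(h')i(h))}=\overline{\tau(i(h)i(h'))}=\tau^*(h'h).$$
If $(b_j)$ is a basis of $\mathcal H$, then so is $(i(b_j))$, and in it the Gram matrix has entries $\tau^*(i(b_j)i(b_l))=\tau^*(i(b_lb_j))=\overline{\tau(b_lb_j)}$, with unit determinant. So $\tau^*$ is symmetrizing.

**Step 3: the involution fixes every irreducible character.** Let $\rho_\chi$ be a matrix representation affording $\chi_y$. The map $h\mapsto\overline{\rho_\chi(i(h))}^{\,t}$ is multiplicative, because it is composed of two anti-multiplicative maps; it is $\mathbb C(y)$-linear, and its image is the full matrix algebra. So it is irreducible, with character $\chi_y^*(h)=\overline{\chi_y(i(h))}$. To identify it, specialize. The element $T_b$ is integral over $\mathbb C[q^{\pm1}]$, so the eigenvalues of $\rho_\chi(T_b)$ are integral, and $\chi_y(T_b)\in\mathbb C(y)$ lies in the integrally closed ring $\mathbb C[y^{\pm1}]$. Let $w$ be the image of $b$ in $W$. As $|\zeta_{dN}|=1$, the value of $\chi^*_y(T_b)=\overline{\chi_y(T_{b^{-1}})}$ at $y=\zeta_{dN}$ is $\overline{\chi(w^{-1})}=\chi(w)$. Since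 an irreducible character of $\mathbb C(y)\mathcal H$ is determined by its specialization at $\zeta_{dN}$, $\chi_y^*=\chi_y$.

**Step 4: conclusion of part (3).** By Step 3,
$$\tau^*=\sum_\chi\frac1{\bar s_\chi}\chi_y,\qquad\text{so by Lemma 2}\qquad \bar s_\chi=\frac{s_\chi}{\omega_\chi(z)} \tag{3}$$
for a central unit $z$ of $\mathcal H$ independent of $\chi$. Let $|\xi|=1$; then $|\eta|=1$. For $\chi,\psi$ in the same block with $s_\chi/s_\psi$ defined at $\eta$, Lemma 1 gives
$$\overline{(s_\chi/s_\psi)(\eta)}=(\bar s_\chi/\bar s_\psi)(\eta)=(s_\chi/s_\psi)(\eta)\cdot\theta\big(\omega_\psi(z)/\omega_\chi(z)\big)=(s_\chi/s_\psi)(\eta).$$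
This proves part (3). $\blacksquare$

In Section 1, $\bar v=v^{-1}$, so $\bar s_0=s_2$ and $\bar s_1=s_1$. The scalars $\omega_j(z)$ are $v^{-3},1,v^3$, so $z=v^{-3}\mathbf s^3$. They become equal exactly when $v^3=1$. At $v=-1$ only $\omega_0$ and $\omega_2$ agree, and these belong to the linked pair.

## 5. Why inversion does not see the order of vanishing

Part (3) assumes that the ratio is defined. Can (3) also yield part (2)? Let $|\xi|=1$, let $\chi,\psi$ be in one block, and write in $\mathcal K$
$$s_\chi/s_\psi=c\,x^a(1+\cdots),\qquad c\in\mathbb C^\times,\ a\in\mathbb Z .$$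
We want $a=0$. In the coordinate $1+x=q/\xi$, and since $\bar\xi^{-1}=\xi$, the bar map sends $1+x$ to $(1+x)^{-1}$; thus it sends $x$ to $-x+\cdots$ and conjugates constants. Dividing the two instances of (3) and reducing modulo $x$ gives
$$(-1)^a\,\bar c/c=1 .$$
So $c$ is real for $a$ even and purely imaginary for $a$ odd, and nothing is said about $a$. This is the exact point of failure: the multiplier of $x$ is $-1$, an element of finite order. A symmetry that fixes constants and sends $1+x$ to $(1+x)^P$ would give $P^a=1$ instead, and this forces $a=0$ as soon as $P$ has infinite order.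

What would such a symmetry do on braids? It must turn each parameter $u$ into $u^P$ (up to the roots of unity $\lambda$), so it should send a braid reflection $\mathbf s$ to a conjugate of $\mathbf s^P$. For $W$ cyclic, $B=\mathbb Z$ and $\mathbf s\mapsto\mathbf s^p$ is a homomorphism, though for $|p|\ge2$ not an automorphism. For the braid group with generators $\mathbf s,\mathbf t$ and relation $\mathbf s\mathbf t\mathbf s=\mathbf t\mathbf s\mathbf t$, the naive rule $\mathbf s\mapsto\mathbf s^p$, $\mathbf t\mapsto\mathbf t^p$ fails. In the representation $\mathbf s\mapsto\begin{pmatrix}1&1\\0&1\end{pmatrix}$, $\mathbf t\mapsto\begin{pmatrix}1&0\\-1&1\end{pmatrix}$ one computes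
$$\mathbf s^p\mathbf t^p\mathbf s^p\mapsto\begin{pmatrix}1-p^2&2p-p^3\\-p&1-p^2\end{pmatrix},\qquad \mathbf t^p\mathbf s^p\mathbf t^p\mapsto\begin{pmatrix}1-p^2&p\\p^3-2p&1-p^2\end{pmatrix}.$$
For $p=1$ the two agree, which checks that this is a representation; in general they agree only if $p^3=p$. So for $|p|\ge2$ the rule does not respect the relation.

Two changes rescue the idea. Replace $B$ by its profinite completion $\hat B$, where powers $\mathbf s^P$ with $P\in\hat{\mathbb Z}^\times$ make sense and can be invertible operations; and allow conjugation of each $\mathbf s^P$ by its own element of $\hat B$. Automorphisms of this kind come from arithmetic: $V^{reg}/W$ is the set of complex points of a variety over a number field, and the absolute Galois group acts on its finite covers.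

## 6. Galois groups acting on the profinite braid group

Realize $W\subset GL(V_k)$ over a number field $k\subset\mathbb C$. Let $\bar k\subset\mathbb C$ be the algebraic closure, $G_k=\mathrm{Gal}(\bar k/k)$, and $\kappa:G_k\to\hat{\mathbb Z}^\times$ the cyclotomic character, $\sigma(\zeta_m)=\zeta_m^{\kappa(\sigma)}$ for all $m$. In a profinite group, $g^P$ for $P\in\hat{\mathbb Z}$ is the limit of $g^a$ for integers $a\to P$. Elements of $B$ are also regarded in $\hat B$.

**Proposition A.** For each $\sigma\in G_k$ there is a continuous automorphism $F$ of $\hat B$ such that, for every braid reflection $\mathbf s\in B$, $F(\mathbf s)$ is $\hat B$-conjugate to $\mathbf s^{\kappa(\sigma)}$.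

For $W$ cyclic, $\hat B=\hat{\mathbb Z}$ and multiplication by $\kappa(\sigma)$ does it. The content lies in higher rank, where one $F$ must serve all braid reflections at once.

**Step 1: the variety.** Every reflecting hyperplane $\ker(s-1)$ is defined over $k$. Choose linear forms $\alpha_H$ over $k$ with $H=\ker\alpha_H$, put $D=\prod_{w\in W}w\big(\prod_H\alpha_H\big)\in k[V]^W$, and
$$X=\operatorname{Spec}k[V]^W[1/D].$$
This is a geometrically integral $k$-variety with $X(\mathbb C)=V^{reg}/W$, since $D\neq0$ defines $V^{reg}$. So $B=\pi_1(X(\mathbb C),x_0)$.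

**Step 2: fundamental groups as automorphisms of a fibre functor.** For a finite étale cover $Y$ of $X_{\bar k}$ let $\mathcal F_{x_0}(Y)$ be the fibre of $Y(\mathbb C)\to X(\mathbb C)$ over $x_0$; for a cover $Y$ of $X$ put $\mathcal F_{x_0}(Y)=\mathcal F_{x_0}(Y_{\bar k})$. The automorphism groups of these two functors are the étale fundamental groups $\bar\Pi$ of $X_{\bar k}$ and $\Pi$ of $X$. There is an exact sequence (SGA 1, IX.6.1)
$$1\to\bar\Pi\to\Pi\to G_k\to1,$$
in which $\Pi\to G_k$ records the action on the covers $X\times_k\operatorname{Spec}k_1$ ($k_1/k$ finite), whose fibre is $\mathrm{Hom}_k(k_1,\bar k)$. By the Riemann existence theorem (SGA 1, XII.5), together with the invariance of $\pi_1^{et}$ of a connected scheme of finite type under extension of algebraically closed fields of characteristic $0$ (SGA 1, XIII.4.6), the finite étale covers of $X_{\bar k}$ are the finite $B$-sets, through monodromy. So $\bar\Pi\cong\hat B$. We compose loops so that transport along loops is a left action. The opposite convention replaces $B$ by its opposite group, with the same automorphisms,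 powers and conjugacy classes, so Proposition A does not depend on it.

**Step 3: a curve transversal to $H$, defined over $k$.** The purpose is to realize a braid reflection as a loop around a puncture of a $k$-curve. Let $H\in\mathcal C$ and $e=e_{\mathcal C}$. Choose $v_0\in H(k)$ on no other reflecting hyperplane, and $w\ne0$ in the $k$-line $L=\operatorname{im}(s_H-1)$, which is a complement of $H$. Then $W_H$ fixes $v_0$ and acts on $L$ faithfully by scalars, namely by $\mu_e\subset k$. For $f\in k[V]^W$ we have $f(v_0+\zeta aw)=f(v_0+aw)$ for $\zeta\in\mu_e$, so $f(v_0+aw)\in k[a]^{\mu_e}=k[c]$ with $c=a^e$. This defines a $k$-morphism $g:\mathbb A^1_k\to V_k/W$. Let $\delta(c)=D(v_0+aw)\in k[c]$. It vanishes at $c=0$, and it is not the zero polynomial, since for small $a\ne0$ the point $v_0+aw$ lies on no reflecting hyperplane. So $U=\operatorname{Spec}k[c,1/\delta]$ is the complement in $\mathbb A^1_k$ of a finite set containing $0$, and $g$ restricts to $g:U\to X$.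

For small $c_0>0$, the loop
$$\vartheta\mapsto g(c_0e^{2\pi i\vartheta}),\qquad0\le\vartheta\le1, \tag{4}$$
is the image of the path $v_0+c_0^{1/e}e^{2\pi i\vartheta/e}w$, a turn by $2\pi/e$ around $H$. A braid reflection around $\mathcal C$ is freely homotopic to such a turn around some $H'\in\mathcal C$ near some generic point $v'$ of $H'$. An element of $W$ moves $H'$ to $H$ without changing the image in $X(\mathbb C)$; the point $v'$ can be moved to $v_0$, because $H$ minus the other hyperplanes is connected; and the displacement can be moved within $L\otimes\mathbb C$ minus $0$, small along the way. So all braid reflections around $\mathcal C$ have the free homotopy class of (4), i.e. they form part of a single conjugacy class of $B$, the class of (4).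

**Step 4: the computation with Puiseux series.** The purpose is to see the relation $\mathbf s\mapsto\mathbf s^{\kappa(\sigma)}$ near the puncture. Let
$$\Omega=\bigcup_{k_1,m}k_1((c^{1/m}))$$
($k_1\subset\bar k$ finite over $k$, $m\ge1$, compatible roots $c^{1/m}$). By Puiseux's theorem this is an algebraic closure of $k((c))$. An element of $\mathrm{Gal}(\Omega/k((c)))$ is determined by its action on $\bar k$ and on all $c^{1/m}$, because $k_1((c^{1/m}))$ is spanned over $k((c))$ by finitely many products of elements of $k_1$ and powers of $c^{1/m}$. Let $\gamma$ fix the coefficients and send $c^{1/m}$ to $\zeta_mc^{1/m}$; let $\tilde\sigma$ act by $\sigma$ on the coefficients and fix all $c^{1/m}$. Then $\tilde\sigma\gamma\tilde\sigma^{-1}$ fixes the coefficients and sends $c^{1/m}$ to $\tilde\sigma(\zeta_mc^{1/m})=\zeta_m^{\kappa(\sigma)}c^{1/m}$. Hence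
$$\tilde\sigma\gamma\tilde\sigma^{-1}=\gamma^{\kappa(\sigma)}. \tag{5}$$
The inclusion $\bar k[c,1/\delta]\subset\Omega$ gives a geometric point $\operatorname{Spec}\Omega\to U_{\bar k}\xrightarrow{g}X_{\bar k}$ with fibre functor $\mathcal F_\Omega$: if $Y$ covers $X_{\bar k}$ and $Y\times_{X_{\bar k}}U_{\bar k}=\operatorname{Spec}A$, then $\mathcal F_\Omega(Y)=\mathrm{Hom}_{\bar k[c,1/\delta]}(A,\Omega)$. If $Y$ covers $X$ and $Y\times_XU=\operatorname{Spec}A'$, then $\mathcal F_\Omega(Y):=\mathcal F_\Omega(Y_{\bar k})=\mathrm{Hom}_{k[c,1/\delta]}(A',\Omega)$, on which $\mathrm{Gal}(\Omega/k((c)))$ acts by composition. On covers of $X_{\bar k}$, the subgroup fixing $\bar k$, which contains $\gamma$, acts in the same way.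

**Step 5: $\gamma$ is the topological loop.** Let $\rho_0>0$ be so small that $\delta(c)\ne0$ for $0<|c|\le\rho_0$, and let $\mathfrak h=\{t\in\mathbb C:0<|e^{2\pi it}|<\rho_0\}$. The map $t\mapsto c=e^{2\pi it}$ is the universal covering of $\{0<|c|<\rho_0\}\subset U(\mathbb C)$. For a finite étale $Y\to X_{\bar k}$ let $\mathcal F_{\mathrm{top}}(Y)$ be the set of continuous lifts $\beta:\mathfrak h\to Y(\mathbb C)$ of $\mathfrak h\to U(\mathbb C)\xrightarrow{g}X(\mathbb C)$. We claim that there is a natural isomorphism $\mathcal F_{\mathrm{top}}\cong\mathcal F_\Omega$ carrying the translation $\beta\mapsto\beta(\cdot+1)$ to $\gamma$.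

Let $Y\times_{X_{\bar k}}U_{\bar k}=\operatorname{Spec}A$, with $A$ finite étale over $\bar k[c,1/\delta]$. A lift $\beta$ is a holomorphic lift $\mathfrak h\to(\operatorname{Spec}A)(\mathbb C)$. Lifts form a finite set, which translation permutes, so $\beta(t+m)=\beta(t)$ for some $m\ge1$. For $\alpha\in A$ the function $\alpha\circ\beta$ is then holomorphic in $u=e^{2\pi it/m}$ on a punctured disc. Since $\alpha$ satisfies a monic equation over $\bar k[c,1/\delta]$, whose coefficients have at most poles at $c=0$, and the roots of a monic polynomial are bounded by $1$ plus the sum of the absolute values of its coefficients, $|\alpha\circ\beta|$ grows at most like a power of $|u|^{-1}$. So $\alpha\circ\beta$ has a Laurent expansion in $\mathbb C((u))$. Put $u=c^{1/m}$; this is compatible for varying $m$. The expansion is algebraic over $\bar k(c)\subset\Omega$. Its minimal polynomial splits in the algebraically closed field $\Omega$, a subfield of $\bigcup_{m'}\mathbb C((c^{1/m'}))$, and therefore has all its roots from the larger field in $\Omega$; so the expansion lies in $\Omega$. Thus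 $\alpha\mapsto\alpha\circ\beta$ is a $\bar k[c,1/\delta]$-algebra homomorphism $A\to\Omega$, an element of $\mathcal F_\Omega(Y)$, natural in $Y$.

The assignment is injective in $\beta$: equal expansions mean equal functions, and $A$ separates the points of $(\operatorname{Spec}A)(\mathbb C)$. Both sides have $\operatorname{rk}A$ elements, so it is bijective. Replacing $\beta$ by $\beta(\cdot+1)$ replaces $u$ by $\zeta_mu$, i.e. applies $\gamma$. The claim is proved.

**Step 6: transport to the base point.** Choose $c_0\in(0,\rho_0)$, small as in Step 3, a point $t_0\in\mathfrak h$ over $c_0$, and a path in $X(\mathbb C)$ from $g(c_0)$ to $x_0$. Evaluation at $t_0$ followed by transport along the path gives $\mathcal F_{\mathrm{top}}\cong\mathcal F_{x_0}$. Translation takes $\beta(t_0)$ to $\beta(t_0+1)$, which is its transport along (4); so it becomes the monodromy of (4) moved to $x_0$. The composite $\mathcal F_\Omega\cong\mathcal F_{\mathrm{top}}\cong\mathcal F_{x_0}$ is an isomorphism of fibre functors on covers of $X_{\bar k}$, hence on covers of $X$, and by conjugation yields a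 continuous homomorphism
$$\mathrm{Gal}(\Omega/k((c)))\to\Pi .$$
It lies over $G_k$: the fibres of $X\times_k\operatorname{Spec}k_1$ under both functors are $\mathrm{Hom}_k(k_1,\bar k)$ (an element of $\Omega$ algebraic over $k$ lies in $\bar k$), and the isomorphism is the identity there, since by naturality it respects the components of $X_{\bar k}\times_k\operatorname{Spec}k_1$, which are copies of $X_{\bar k}$ indexed by that set. Let $\gamma_{\mathcal C}\in\bar\Pi$ and $g_{\mathcal C}\in\Pi$ be the images of $\gamma$ and $\tilde\sigma$. Then $\gamma_{\mathcal C}\in B$ is in the conjugacy class of (4), $g_{\mathcal C}$ lies over $\sigma$, and by (5)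
$$g_{\mathcal C}\gamma_{\mathcal C}g_{\mathcal C}^{-1}=\gamma_{\mathcal C}^{\kappa(\sigma)} .$$

**Step 7: one automorphism for all orbits.** Let $\mathfrak g\in\Pi$ be any lift of $\sigma$, and let $F$ be conjugation by $\mathfrak g$ on $\bar\Pi\cong\hat B$. For each $\mathcal C$ write $\mathfrak g=h_{\mathcal C}g_{\mathcal C}$ with $h_{\mathcal C}\in\bar\Pi$. Then $F(\gamma_{\mathcal C})=h_{\mathcal C}\gamma_{\mathcal C}^{\kappa(\sigma)}h_{\mathcal C}^{-1}$. Any braid reflection around $\mathcal C$ is $\mathbf s=b\gamma_{\mathcal C}b^{-1}$ with $b\in B$ by Step 3, so $F(\mathbf s)=F(b)h_{\mathcal C}\,\gamma_{\mathcal C}^{\kappa(\sigma)}\,(F(b)h_{\mathcal C})^{-1}$ is conjugate to $\gamma_{\mathcal C}^{\kappa(\sigma)}$ and hence to $\mathbf s^{\kappa(\sigma)}$. $\blacksquare$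

## 7. Letting $\hat B$ act on an $\ell$-adic Hecke algebra

The group $\hat B$ does not act on $\mathcal H$ over $\mathbb C[q^{\pm1}]$. It does act once the coefficients are profinite, and this requires an integral model.

**Step 1: descent to a number field.** Let $M\ge1$ with $\lambda_{\mathcal C,j}^M=1$ for all $\mathcal C,j$, let $k'=\mathbb Q(\zeta_M)$, and let $\mathcal H_{k'}$ be the $k'[q^{\pm1}]$-algebra with the same presentation, so that $\mathbb C\otimes_{k'}\mathcal H_{k'}=\mathcal H$. The ring $\mathbb C[q^{\pm1}]$ is faithfully flat over the principal ideal domain $k'[q^{\pm1}]$, and $\mathcal H$ is free of rank $n$; so by descent $\mathcal H_{k'}$ is finitely generated projective, hence free of rank $n$. Fix a basis $(b_i)$. Since $B$ is finitely generated, clearing the denominators of the finitely many matrices of generators and their inverses gives $\nu\ge1$ such that left and right multiplication by all $T_b$, $b\in B$, have matrices over $\mathcal O_{k'}[1/\nu][q^{\pm1}]$.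

**Step 2: a polynomial that detects semisimplicity.** Let $\Delta=\det\big(\mathrm{Tr}(L_{b_ib_j})\big)\in k'[q^{\pm1}]$, where $L_h$ is left multiplication by $h$. A finite-dimensional algebra over a field of characteristic $0$ is semisimple if and only if the form $(h,h')\mapsto\mathrm{Tr}(L_{hh'})$ is nondegenerate: elements $h$ of the radical make $L_{hh'}$ nilpotent, so they lie in the kernel of the form; conversely, a semisimple algebra becomes $\prod\mathrm{Mat}_{n_i}$ over the algebraic closure, where the regular trace is $\sum n_i\operatorname{tr}_i$ with all $n_i\ne0$. So a specialization of $\mathcal H_{k'}$ to a field is semisimple if and only if $\Delta$ does not vanish there. As $\mathbb CW$ is semisimple, $\Delta(\zeta_d)\ne0$. Hence $\Delta\ne0$; it has finitely many zeros in any extension field of $k'$, and its zeros in $\mathbb C^\times$ are algebraic.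

**Step 3: the $\ell$-adic algebra.** Let $\xi\in\mathbb C^\times$ be algebraic. Choose a prime $\ell\nmid\nu$ such that $\xi$ is a unit at all places of $k'(\xi)$ above $\ell$. Fix a field isomorphism $\bar{\mathbb Q}_\ell\cong\mathbb C$, and let $E\subset\bar{\mathbb Q}_\ell=\mathbb C$ be finite over $\mathbb Q_\ell$ and contain $k'(\xi)$. Then $\xi\in\mathcal O_E^\times$. Let $\Lambda=\mathcal O_E[[x]]$, a profinite ring. As $\ell\nmid\nu$, there is a ring homomorphism $\mathcal O_{k'}[1/\nu][q^{\pm1}]\to\Lambda$, $q\mapsto\xi(1+x)$. Put
$$\mathcal H_{E[[x]]}=E[[x]]\otimes_{k'[q^{\pm1}]}\mathcal H_{k'},\qquad\mathcal H_{\xi,E}=\mathcal H_{E[[x]]}/x .$$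

**Step 4: the action of $\hat B$.** Left multiplication gives $\rho:B\to GL_n(\Lambda)$. The target is a profinite group, so $\rho$ extends to a continuous $\hat\rho:\hat B\to GL_n(\Lambda)$. Commuting with the right multiplications by all $T_b$ is a closed condition that holds on $\rho(B)$, hence on $\hat\rho(\hat B)$. The $T_b$ span $\mathcal H_{E[[x]]}$, so an $E[[x]]$-endomorphism of $\mathcal H_{E[[x]]}$ commuting with these right multiplications is left multiplication by the image of $1$. Thus we may view $\hat\rho$ as a homomorphism $\hat B\to\mathcal H_{E[[x]]}^\times$ with $\hat\rho(b)=T_b$ for $b\in B$.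

**Lemma 3.** Let $\sigma\in G_k$ fix $\mu_M$, put $P=\kappa(\sigma)$, and let $F$ be as in Proposition A. For every braid reflection $\mathbf s$ around $\mathcal C$,
$$\prod_j\big(\hat\rho(F(\mathbf s))-\lambda_{\mathcal C,j}\,(q^P)^{m_{\mathcal C,j}}\big)=0,\qquad q^P=\xi^P(1+x)^{P_\ell}, \tag{6}$$
where $\xi^P\in\mathcal O_E^\times$ and $(1+x)^{P_\ell}=\sum_i\binom{P_\ell}ix^i$, with $P_\ell\in\mathbb Z_\ell^\times$ the $\ell$-component of $P$.

Proof. Let $S=\hat\rho(\mathbf s)$. For a positive integer $a$, $\prod_j(S^a-u_{\mathcal C,j}^a)$ is a multiple of $\prod_j(S-u_{\mathcal C,j})=0$. Letting $a\to P$ in $\hat{\mathbb Z}$, with $S^a\to S^P$ in $GL_n(\Lambda)$ and $u_{\mathcal C,j}^a\to u_{\mathcal C,j}^P$ in the profinite group $\Lambda^\times$, we get $\prod_j(S^P-u_{\mathcal C,j}^P)=0$. By Proposition A, $\hat\rho(F(\mathbf s))$ is conjugate to $S^P$, so it satisfies the same equation. As $\sigma$ fixes $\mu_M$, $P\equiv1\bmod M$ and $\lambda_{\mathcal C,j}^P=\lambda_{\mathcal C,j}$, so $u_{\mathcal C,j}^P=\lambda_{\mathcal C,j}(q^P)^{m_{\mathcal C,j}}$. Finally $1+x$ lies in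 a pro-$\ell$ subgroup of $\Lambda^\times$, so $(1+x)^P=(1+x)^{P_\ell}$, which by continuity is the binomial series. $\blacksquare$

**Lemma 4.** Let $\hat\rho_0=\hat\rho\bmod x$. The $E$-span of $\hat\rho_0(F(B))$ is $\mathcal H_{\xi,E}$.

Proof. This span is a finite-dimensional $E$-subspace, hence closed. Since $F$ is a continuous automorphism and $B$ is dense in $\hat B$, $F(B)$ is dense. So the span contains $\hat\rho_0(\hat B)\supset\hat\rho_0(B)$, which spans $\mathcal H_{\xi,E}$. $\blacksquare$

We shall also use that for a number field $k_2$ the image of $G_{k_2}$ under the $\ell$-adic cyclotomic character is open in $\mathbb Z_\ell^\times$: it is the closed subgroup $\mathrm{Gal}(\mathbb Q(\mu_{\ell^\infty})/k_2\cap\mathbb Q(\mu_{\ell^\infty}))$ of finite index in $\mathrm{Gal}(\mathbb Q(\mu_{\ell^\infty})/\mathbb Q)=\mathbb Z_\ell^\times$.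

## 8. Away from roots of unity: infinitely many bad points

We prove part (1). Let $\xi$ not be a root of unity.

**Step 1: $\mathcal H_\xi$ is semisimple.** Suppose not. Then $\Delta(\xi)=0$, so $\xi$ is algebraic and Section 7 applies. The idea is to spread the one bad point $\xi$ to the points $\xi^P$. For every $\sigma\in G_k$ fixing $\mu_M$, equation (6) modulo $x$ and the presentation give an $E$-algebra homomorphism
$$\mathcal H_{\xi^P,E}\to\mathcal H_{\xi,E},\qquad T_b\mapsto\hat\rho_0(F(b)),$$
where $\mathcal H_{\xi^P,E}$ is the specialization $q\mapsto\xi^P\in E$. It is surjective by Lemma 4, and both sides have dimension $n$, so it is an isomorphism. Hence $\mathcal H_{\xi^P,E}$ is not semisimple and $\Delta(\xi^P)=0$.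

The $P_\ell$ range over an open, hence infinite, subgroup of $\mathbb Z_\ell^\times$. We show that $\xi^P=\xi^{P'}$ forces $P_\ell=P'_\ell$. Let $f$ be the size of the residue field of $E$. Then $\xi^{f-1}$ is an element of the $\mathbb Z_\ell$-module of $1$-units, killed by $P_\ell-P'_\ell$. If its annihilator were nonzero, it would contain some $\ell^j$, giving $\xi^{(f-1)\ell^j}=1$, which is impossible. So $P_\ell=P_\ell'$. Thus $\Delta$ has infinitely many zeros in $E$, a contradiction.

**Step 2: blocks are singletons.** Write $\mathcal H_\xi\cong\prod_i\mathrm{Mat}_{n_i}(\mathbb C)$. As $\mathcal{OH}$ is $x$-adically complete, the diagonal primitive idempotents of all factors lift to orthogonal idempotents of $\mathcal{OH}$ with sum $1$. For two of them, $e\,\mathcal{OH}\,e'$ is a direct summand of $\mathcal{OH}$, so it is $\mathcal O$-free with reduction $e\mathcal H_\xi e'$; its rank is $1$ if $e,e'$ belong to the same factor and $0$ otherwise. In the first case choose $a\in e\,\mathcal{OH}\,e'$ and $b\in e'\mathcal{OH}\,e$ lifting elements that are inverse to each other. Since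 $e\,\mathcal{OH}\,e=\mathcal Oe$, we have $ab=ue$ with $u\equiv1\bmod x$; replacing $b$ by $u^{-1}b$ we get $ab=e$. Then $ba\in\mathcal Oe'$ is an idempotent with nonzero reduction, so $ba=e'$. In a given factor fix one idempotent $e_1$, and choose such $a_j\in e_1\mathcal{OH}e_j$ and $b_j\in e_j\mathcal{OH}e_1$ for each $j$, with $a_1=b_1=e_1$. The products $b_ja_k$ satisfy $(b_ja_k)(b_ka_l)=b_je_1a_l=b_ja_l$, and $b_ja_k$ has nonzero reduction, so it spans $e_j\mathcal{OH}e_k$. These are matrix units, and $\mathcal{OH}\cong\prod_i\mathrm{Mat}_{n_i}(\mathcal O)$. The simple $\mathcal{KH}$-modules are the $\mathcal K^{n_i}$, with lattices $\mathcal O^{n_i}$ reducing to the distinct simple modules $\mathbb C^{n_i}$. So the decomposition matrix is a permutation matrix and blocks are singletons. $\blacksquare$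

## 9. At roots of unity: a multiplier of infinite order

We prove part (2). Let $\xi$ be a root of unity of order $r$. Section 7 applies with any prime $\ell\nmid\nu$.

**Step 1: choice of $\sigma$.** The subgroup of $G_k$ fixing $\mu_{Mr}$ has open image in $\mathbb Z_\ell^\times$, and the torsion of $\mathbb Z_\ell^\times$ is finite; so choose $\sigma$ fixing $\mu_{Mr}$ with $P_\ell$ of infinite order. Now $\xi^P=\xi$, so $q^P=\xi(1+x)^{P_\ell}$: the point $\xi$ stays, and only the local coordinate moves.

**Step 2: a semilinear automorphism of the Hecke algebra.** Let $\varepsilon$ be the continuous $E$-algebra automorphism of $E[[x]]$ with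
$$\varepsilon(x)=(1+x)^{P_\ell}-1=P_\ell x+\cdots .$$
Then $\varepsilon(\lambda_{\mathcal C,j}q^{m_{\mathcal C,j}})=\lambda_{\mathcal C,j}(q^P)^{m_{\mathcal C,j}}$. We have $\mathcal H_{E[[x]]}=E[[x]][B]/(\text{relations})$, and the ring homomorphism $\sum c_bb\mapsto\sum\varepsilon(c_b)\hat\rho(F(b))$ kills the relations by (6). So there is an $\varepsilon$-semilinear ring homomorphism
$$\Phi:\mathcal H_{E[[x]]}\to\mathcal H_{E[[x]]},\qquad\Phi(T_b)=\hat\rho(F(b)).$$
Its linearization $E[[x]]\otimes_\varepsilon\mathcal H_{E[[x]]}\to\mathcal H_{E[[x]]}$ is surjective modulo $x$ by Lemma 4, hence surjective by Nakayama. It is a map between free modules of the same finite rank, so it is bijective, and so is $\Phi$.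

**Step 3: back to $\mathbb C$.** The inclusions $E\subset\mathbb C$ and $q\mapsto\xi(1+x)$ identify $\mathcal{OH}$ with $\mathbb C[[x]]\otimes_{E[[x]]}\mathcal H_{E[[x]]}$. The substitution $\varepsilon$ extends to a continuous $\mathbb C$-algebra automorphism of $\mathcal O$ and of $\mathcal K$, and $\varepsilon\otimes\Phi$ extends $\Phi$ to an $\varepsilon$-semilinear ring homomorphism of $\mathcal{OH}$ taking a basis to a basis, hence an automorphism; likewise on $\mathcal{KH}$. We keep the names $\varepsilon,\Phi$.

**Step 4: arrange that all characters are fixed.** If a module $Z$ affords $\chi_y$, let $\mathcal{KH}$ act on $Z$ through $\Phi$ and $\mathcal K$ through $\varepsilon$. The submodules are the same, so the result is irreducible. If $\Phi(h)$ has matrix $(M_{ij})$ in a basis for the old structure, then in the same basis its matrix for the new structure is $(\varepsilon^{-1}(M_{ij}))$, so the new character is $\varepsilon^{-1}\circ\chi_y\circ\Phi$. Thus $\chi_y\mapsto\varepsilon^{-1}\circ\chi_y\circ\Phi$ permutes the finite set of irreducible characters, and some power $l\ge1$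 of this permutation is trivial. Replace $(\Phi,\varepsilon)$ by $(\Phi^l,\varepsilon^l)$. Since $\big((1+x)^{P_\ell}\big)^a=(1+x)^{P_\ell a}$ for $a\in\mathbb Z_\ell$ (the coefficients are polynomials in $P_\ell,a$, and the identity holds for positive integers), $\varepsilon^l(x)=(1+x)^{P_\ell^l}-1$. So this replaces $P_\ell$ by $P_\ell^l$, still of infinite order, and we may assume
$$\varepsilon^{-1}\circ\chi_y\circ\Phi=\chi_y\quad\text{for all }\chi.$$

**Step 5: move the trace.** Put $\tau^\Phi=\varepsilon^{-1}\circ\tau\circ\Phi$ on $\mathcal{OH}$. It is $\mathcal O$-linear, since $\varepsilon^{-1}(\tau(\varepsilon(c)\Phi(h)))=c\,\tau^\Phi(h)$, and it is a trace form. In the $\mathcal O$-basis $(\Phi^{-1}(b_i))$ its Gram matrix is $\big(\varepsilon^{-1}(\tau(b_ib_j))\big)$, with unit determinant. So $\tau^\Phi$ is symmetrizing. By Step 4,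
$$\tau^\Phi=\sum_\chi\frac1{\varepsilon^{-1}(s_\chi)}\,\chi_y,\qquad\text{so}\qquad\varepsilon^{-1}(s_\chi)=\frac{s_\chi}{\omega_\chi(z)}\quad\text{for all }\chi$$
with some $z\in Z(\mathcal{OH})^\times$, by Lemma 2.

**Step 6: compare leading terms.** Let $\chi,\psi$ be in the same block and write $s_\chi/s_\psi=c\,x^a(1+\cdots)$ in $\mathcal K$ with $c\in\mathbb C^\times$, $a\in\mathbb Z$. By Lemma 1,
$$\frac{\varepsilon^{-1}(s_\chi/s_\psi)}{s_\chi/s_\psi}=\frac{\omega_\psi(z)}{\omega_\chi(z)}\equiv1\bmod x .$$
Since $\varepsilon^{-1}(x)=P_\ell^{-1}x+\cdots$ and $\varepsilon^{-1}$ fixes $c$, the left side is $\equiv P_\ell^{-a}\bmod x$. So $P_\ell^a=1$ in $\mathbb Z_\ell\subset E\subset\mathbb C$. As $P_\ell$ has infinite order, $a=0$. Hence $s_\chi$ and $s_\psi$ vanish to the same order at $y=\eta$. This proves part (2), and with it the Theorem and the Conjecture. $\blacksquare$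

It is instructive to run Step 6 on Section 1 at $v=-1$, where $r=6$ and we may take $M=3$. Here $\hat B=\hat{\mathbb Z}$, we may take $F(\mathbf s)=\mathbf s^P$ with $P\equiv1\bmod6$, and $\Phi(T_{\mathbf s})=\hat\rho(\mathbf s)^P$ fixes each $\chi_j$ because $\varepsilon(u_j)=u_j^P$. For the unlinked pair $\chi_0,\chi_1$ we have $s_0/s_1=-v^{-2}(1+v)$ with $v=-(1+x)$, so $1+v=-x$ and $a=1$. The displayed ratio is then $\omega_1(z)/\omega_0(z)\equiv P_\ell^{-1}\not\equiv1\bmod x$. There is no contradiction, because Lemma 1 compares central scalars only within a block, and $\chi_0,\chi_1$ are in different blocks.
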